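# $2l$-edge-connected $r$-graphs without $l$ disjoint perfect matchings

## 1. Edge cuts, $r$-graphs, and the number $m(t,r)$

All graphs are finite; parallel edges are allowed, loops are not. For $X\subseteq V(G)$ let $\partial_G(X)$ be the set of edges with exactly one end in $X$, and put $d_G(X)=|\partial_G(X)|$. A perfect matching is abbreviated PM. "Disjoint" PMs are PMs with no common edge; two PMs that use different parallel copies of the same edge can be disjoint.

Two parity facts are used constantly. If $N$ is a PM of $G$ and $X\subseteq V(G)$, the vertices of $X$ not matched inside $X$ are matched across $\partial X$, so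
$$|N\cap\partial_G(X)|\equiv |X|\pmod 2. \tag{1}$$
If $G$ is $r$-regular, summing degrees over $X$ gives
$$d_G(X)\equiv r|X|\pmod 2. \tag{2}$$

**Definition (edge-connectivity).** The edge-connectivity $\lambda(G)$ is the maximum $k$ such that $d_G(X)\ge k$ for every non-empty proper subset $X$ of $V(G)$. The graph is $t$-edge-connected if $\lambda(G)\ge t$.

**Definition ($r$-graph).** The odd edge-connectivity $\lambda_o(G)$ is the maximum $t$ such that $d_G(Y)\ge t$ for every $Y\subseteq V(G)$ of odd cardinality. An $r$-regular graph $G$ is an $r$-graph if $\lambda_o(G)=r$.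

In an $r$-regular graph single vertices have $d=r$, so being an $r$-graph means exactly that no odd set has a cut smaller than $r$. An $r$-graph (with $r\ge 1$) has even order, since otherwise $Y=V(G)$ would be odd with $d(Y)=0$. For instance, the triangle with all edges doubled is $4$-regular but not a $4$-graph.

**Example (the weighted 4-cycle $J$).** Let $r\ge 2l\ge 2$ and let $J$ be the 4-cycle $v_1v_2v_3v_4$ in which $v_1v_2$ and $v_3v_4$ have multiplicity $l$, and $v_2v_3$ and $v_4v_1$ have multiplicity $r-l$. It is $r$-regular. Sets of size $1$ and $3$ have $d=r$. The sets of size $2$ have $d=2(r-l)$ (for $\{v_1,v_2\}$ and its complement), $d=2l$ (for $\{v_2,v_3\}$ and its complement) and $d=2r$ (for $\{v_1,v_3\}$ and its complement). So $J$ is an $r$-graph with $\lambda(J)=2l$ (if $r>2l$ the minimum is $2l$, and if $r=2l$ all cuts are at least $r=2l$). Even cuts may thus be smaller than $r$, while odd ones may not.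

**Definition ($m(t,r)$).** For $0\le t\le r$, $m(t,r)$ is the maximum number $s$ such that every $t$-edge-connected $r$-graph has $s$ pairwise disjoint PMs.

**Example ($m(2,2)=2$).** A $2$-edge-connected $2$-graph is connected and $2$-regular of even order, so it is an even cycle (or two vertices joined by two parallel edges). It has exactly two PMs, and they are disjoint.

**Example ($m(t,r)\ge 1$ for $r\ge1$).** Every $r$-graph $G$ has a PM. By Tutte's theorem it suffices that $G-S$ has at most $|S|$ odd components for each $S\subseteq V(G)$. Each odd component sends at least $r$ edges to $S$, and $S$ receives at most $r|S|$ edges. So there are at most $|S|$ odd components.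

To prove an upper bound $m(t,r)\le s-1$ one has to exhibit a single $t$-edge-connected $r$-graph without $s$ disjoint PMs.

## 2. The bound $m(2l,r)\le l-1$

Suppose a regular graph of degree $r$ has all odd cuts of size at least $r$ and all cuts of size at least $2l$. How many disjoint PMs does this force? Ma, Mattiolo, Steffen and Wolf ("Edge-connectivity and pairwise disjoint perfect matchings in regular graphs", arXiv:2208.14835, 2022) is the source of the following conjecture: for all $l\ge 2$ and $r\ge 2l$, $m(2l,r)\le l-1$. Known bounds stated with it are: $m(3,3)=1$; $m(4,r)=1$ for all $r\ge 4$; $m(t,r)\le r-2$ for all $r\ge 3$ and $t\ne5$; $m(t,r)\le r-3$ for every even $r\ge4$; and $m(2l,r)\le 3l-6$ for every $l\ge3$ and $r\ge 2l$. The conjecture is true.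

**Theorem 1.** For all $l\ge 2$ and $r\ge 2l$ there is a $2l$-edge-connected $r$-graph without $l$ pairwise disjoint perfect matchings. Hence $m(2l,r)\le l-1$.

The smallest case is $l=2$, $r=4$: we need a $4$-edge-connected $4$-graph in which any two PMs share an edge. The 4-cycle $J$ is useless here: with $l=2,r=4$ it has four disjoint PMs. The standard graph with few disjoint PMs is the Petersen graph, so we look at it first. It is cubic, so its edges must be multiplied to reach degree $r$.

From here on $l\ge2$, $r\ge 2l$ and
$$\kappa:=r-l,\qquad\text{so}\qquad \kappa\ge l\ge 2 .$$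

## 3. The six perfect matchings of the Petersen graph

Let $P$ be the Petersen graph: its vertices are the $2$-subsets of a $5$-set, adjacent when disjoint. It is cubic with $10$ vertices and $15$ edges, and it is edge-transitive, because the symmetric group acts transitively on pairs of disjoint $2$-sets. Two adjacent vertices have no common neighbor. Two non-adjacent vertices $\{a,b\},\{a,c\}$ have exactly one, namely the complement of $\{a,b,c\}$. So there are no triangles and no 4-cycles, and $P$ contains 5-cycles; the girth is $5$.

$P$ has no Hamiltonian cycle. Suppose $v_0v_1\dots v_9$ is one. The other five edges are chords, one at each vertex. By girth 5, a chord at $v_i$ goes to $v_{i+4}$, $v_{i-4}$ or $v_{i+5}$ (indices mod 10). If all chords are of the form $v_iv_{i+5}$, then $v_0v_1v_6v_5$ is a 4-cycle. Otherwise we may assume that $v_0v_4$ is a chord. Then the chord at $v_5$ goes to $v_9$ or $v_1$, as $v_0$ is taken. In the first case $v_0v_4v_5v_9$ is a 4-cycle, in the second $v_0v_4v_5v_1$ is one. This is a contradiction.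

$P$ has exactly twelve 5-cycles. A path $abcd$ with three edges has non-adjacent ends, whose unique common neighbor is neither $b$ nor $c$, so it lies in exactly one 5-cycle. There are $15\cdot2\cdot2=60$ such paths and each 5-cycle contains five of them.

Deleting the vertices of a 5-cycle $C$ leaves a 5-cycle. Indeed $C$ has no chord, so exactly five edges leave it. A vertex outside $C$ has at most one neighbor on $C$, since two would create a cycle of length at most 4. So each of the five outside vertices has exactly one, and the outside vertices induce a $2$-regular graph, which is a 5-cycle by girth.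

**Lemma 2.** (a) $P$ has exactly six PMs $M_1,\dots,M_6$, and every edge lies in exactly two of them. (b) For $i\ne j$, $M_i\cap M_j$ is a single edge $e_{ij}$; the $e_{ij}$ are all $15$ edges; $M_i\cup M_j$ has exactly two components, the edge $e_{ij}$ and an 8-cycle; and the three edges at any vertex are $e_{ij}$ for the three parts $\{i,j\}$ of a partition of $\{1,\dots,6\}$. (c) If $\emptyset\ne X\subsetneq V(P)$ and neither $M_i$ nor $M_j$ ($i\neq j$) meets $\partial_P(X)$, then $X$ is the vertex set of one of the two components of $M_i\cup M_j$, and every other $M_h$ meets $\partial_P(X)$.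

*Proof.* (a) The complement of a PM is a 2-factor. Its cycles have length at least 5 and it is not a Hamiltonian cycle, so it consists of two 5-cycles. Conversely, each 5-cycle together with the 5-cycle on the remaining vertices is a 2-factor whose complement is a PM. So there are $12/2=6$ PMs, and by edge-transitivity each edge lies in $6\cdot 5/15=2$ of them.

(b) For $i\ne j$ the set $M_i\triangle M_j$ is a non-empty 2-regular graph whose components are even cycles, hence of length at least $6$, on at most $10$ vertices. So it is one cycle. It is not Hamiltonian, so it has length at most $8$, some vertex is missed, and $|M_i\cap M_j|\ge 1$. Each edge lies in exactly one intersection $M_i\cap M_j$, so $\sum_{i<j}|M_i\cap M_j|=15=\binom62$ and all intersections have size 1. Hence the $e_{ij}$ are all the edges, and $M_i\triangle M_j$ is an 8-cycle on the remaining vertices. At a vertex, each of the six PMs uses exactly one of the three edges, and each edge is used by two, which gives the partition.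

(c) $X$ is a union of components of $M_i\cup M_j$, hence one of the two. If $M_h$ does not meet $\partial_P(X)$, it matches the two ends of $e_{ij}$ to each other, so $e_{ij}\in M_h$. As $e_{ij}$ lies in only two PMs, $h\in\{i,j\}$. $\square$

In particular any two PMs of $P$ share an edge. Now let us multiply edges. Take integers $n_1,\dots,n_6\ge 0$ with $\sum n_i=r-3$ and let $P_w$ be $P$ with $e_{ij}$ taken $1+n_i+n_j$ times. By Lemma 2(b) each vertex has degree $3+\sum n_i=r$. Put $m_i=n_i+\tfrac12$. Then $\sum m_i=r$ and $e_{ij}$ has multiplicity $m_i+m_j$, so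
$$d_{P_w}(X)=\sum_i m_i\,|M_i\cap\partial_P(X)| .\tag{3}$$
For $|X|$ odd each term is at least $m_i$, so $P_w$ is an $r$-graph. For $X$ even, non-empty and proper, each $M_i$ meets $\partial X$ not at all or at least twice, and by Lemma 2(c) at most two of them miss it. So $d(X)\ge 2(r-\mu)$, where $\mu$ is the largest multiplicity, and the two ends of an edge of multiplicity $\mu$ give equality. Thus $P_w$ is $2l$-edge-connected exactly when every multiplicity is at most $r-l$.

How many disjoint PMs does $P_w$ have? A family of disjoint PMs consists of $k_i$ copies of $M_i$, where $k_i+k_j\le 1+n_i+n_j$ for $i\neq j$. With $x_i=k_i-n_i\in\mathbb Z$ this reads $x_i+x_j\le 1$. If all $x_i\le 0$, then $\sum x_i\le0$. If some $x_i=c\ge 1$, the others are at most $1-c$ and $\sum x_i\le c+5(1-c)=5-4c\le 1$. Taking $x_1=1$ and all other $x_i=0$ is allowed. So $P_w$ has exactly $r-2$ disjoint PMs at best, whatever the weights are. For $r=3$ this is one PM. (There $P_w=P$, which is a $3$-graph by (3). It is $3$-edge-connected, since even cuts are at least $2(3-1)=4$; so together with Section 1, $m(3,3)=1$.) For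 $r=4$, with $M_1$ doubled, the maximum is $2$, and we need $1$. In general we need fewer than $l$, and $r-2\ge l$. So weighting $P$ alone stops at $r-2$, and something must be added.

## 4. Gluing along $l$ parallel edges

The tool that combines graphs replaces a bundle of $l$ parallel edges by a whole graph. Let $H,G$ be $2l$-edge-connected $r$-graphs, let $F$ be a set of $l$ parallel edges $xy$ of $H$, and $E$ a set of $l$ parallel edges $uv$ of $G$.

**Definition (gluing).** *Gluing $(G,E)$ onto $F$* means: take $H-F$ and $G-E$ disjointly and add $l$ parallel edges $xu$ and $l$ parallel edges $yv$.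

**Example.** Glue a copy of $J$, along its $l$ edges $v_1v_2$, onto the $l$ edges $v_1v_2$ of another copy of $J$. The result is an 8-cycle with multiplicities alternating between $l$ and $r-l$.

**Definition ($s$-family).** An $s$-family of $G$ is a list of $s$ pairwise disjoint PMs of $G$.

**Lemma 3.** Let $G'$ be obtained by gluing $(G,E)$ onto $F\subseteq E(H)$. (a) $G'$ is a $2l$-edge-connected $r$-graph. (b) For every $s$-family $N'_1,\dots,N'_s$ of $G'$ there are $s$-families $N_1,\dots,N_s$ of $H$ and $L_1,\dots,L_s$ of $G$ such that $N_i\setminus F=N_i'\cap E(H-F)$, and $N_i$ meets $F$ if and only if $L_i$ meets $E$.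

*Proof.* **Part (a): comparing cuts.** $G'$ is $r$-regular. Let $\emptyset\ne X\subsetneq V(G')$, $A=X\cap V(H)$, $B=X\cap V(G)$, and let $\xi,\eta,\mu,\nu\in\{0,1\}$ indicate whether $x,y,u,v$ lie in $X$. Removing $F$ lowers $d_H(A)$ by $l|\xi-\eta|$, removing $E$ lowers $d_G(B)$ by $l|\mu-\nu|$, and the new edges contribute $l|\xi-\mu|+l|\eta-\nu|$. So
$$d_{G'}(X)=d_H(A)+d_G(B)+l\tau,\qquad \tau=|\xi-\mu|+|\eta-\nu|-|\xi-\eta|-|\mu-\nu| .\tag{4}$$
If $\xi=\eta$ or $\mu=\nu$, then $\tau\ge 0$ by the triangle inequality. If $\xi\ne\eta$ and $\mu\ne\nu$, then $|\xi-\mu|+|\eta-\nu|\in\{0,2\}$, so $\tau\in\{-2,0\}$.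

Suppose $\tau\ge0$. If $|X|$ is odd, one of $|A|,|B|$ is odd, and since $|V(H)|$ and $|V(G)|$ are even, (4) gives $d(X)\ge r$. If $|X|$ is even and $A$ or $B$ is a non-empty proper subset of its vertex set, then $d(X)\ge 2l$. Otherwise $X=V(H)$ or $X=V(G)$, and $d(X)=2l$; this $X$ is even.

Suppose $\tau=-2$. Then $\xi\ne\eta$ and $\mu\ne\nu$, so $A$ and $B$ are non-empty and proper, and $d(X)=d_H(A)+d_G(B)-2l$. If $|X|$ is odd, exactly one of $|A|,|B|$ is odd and $d(X)\ge r+2l-2l=r$. If both are even, $d(X)\ge 4l-2l=2l$. If both are odd, $d(X)\ge 2r-2l\ge 2l$.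

**Part (b): splitting matchings.** $|V(G)|$ is even, so by (1) a PM $N'$ of $G'$ contains an even number of edges between $V(G)$ and $V(H)$. It has at most one at $u$ and at most one at $v$; so it has none, or exactly one edge $xu$ and one edge $yv$. Fix bijections between the edges $xu$, the edges of $F$, and the edges of $E$. In the first case $N'$ splits into a PM of $H-F$ and a PM of $G-E$. In the second, add to $N'\cap E(H-F)$ and to $N'\cap E(G-E)$ the edges of $F$ and of $E$ corresponding to the used edge $xu$; this gives PMs of $H$ and $G$. Disjoint PMs of $G'$ use different edges $xu$, so disjointness is preserved. $\square$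

Gluing transports constraints. If $E$ cannot be met by all members of an $s$-family of $G$, then after gluing, the members of an $s$-family of $H$ that comes from $G'$ cannot all meet $F$. This suggests measuring how strong the constraint is.

**Definition ($a$-good pair).** Fix $1\le s\le l$. A *pair* $(G,E)$ is a $2l$-edge-connected $r$-graph $G$ with a set $E$ of exactly $l$ parallel edges. For an integer $a\ge 1$, it is *$a$-good* (with respect to $s$) if in every $s$-family of $G$ at most $s-a$ members contain an edge of $E$. If $a>s$, this says that $G$ has no $s$-family.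

**Example.** $(J,E)$, with $E$ the $l$ edges $v_1v_2$, is not 1-good for any $s\le l$: the PMs consisting of one edge $v_1v_2$ and one edge $v_3v_4$ form an $l$-family, all members of which meet $E$.

With $s=l$, Theorem 1 asks for an $(l+1)$-good pair. Suppose we have a 1-good pair for $s=l$ (Section 5 produces one). The natural attempt is to finish in one stroke. Take a $2l$-edge-connected $r$-graph $H$ with disjoint sets $F_1,\dots,F_M$ of $l$ parallel edges, glue the 1-good pair onto each, and count. By Lemma 3(b) an $l$-family of the result gives an $l$-family of $H$ in which each $F_c$ is met by at most $l-1$ members. If every PM of $H$ met at least $c$ of the sets, then $lc\le M(l-1)$, a contradiction once $c>M\frac{l-1}{l}$.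

This cannot work for any $H$. By Edmonds' perfect matching polytope theorem, the vector with all entries $\frac1r$ is a convex combination of PMs of the $r$-graph $H$. So there is a probability distribution on the PMs of $H$ for which every edge is used with probability $\frac1r$. A PM uses at most one edge of $F_c$, so the expected number of sets met is $M\frac lr\le \frac M2$, and some PM meets at most $\frac M2$ of them. But $M\frac{l-1}l\ge\frac M2$. The required $c$ does not exist.

The way around is not to ask for a contradiction, but only to raise $a$ by one, and to use integrality. Suppose $H$ contains $\kappa$ "blocks" and an extra bundle $E_H$ of $l$ parallel edges, and each PM of $H$ either *visits* a given block or does not. Suppose further that a PM which does not visit a block must meet $l$ of the $l+1$ bundles inside it, that no PM visits all $\kappa$ blocks, and that a PM which meets $E_H$ visits none. If $a$-good pairs are glued onto all bundles in the blocks, counting within one block shows that at most $(s-a)\frac{l+1}{l}<s-a+1$ members fail to visit it. So each block is visited by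 at least $a$ members. If $z$ members avoid $E_H$, then $\kappa a\le(\kappa-1)z$, so $z>a$: at most $s-a-1$ members meet $E_H$, and $a$ has grown by one. The remaining sections build a starting pair and such an $H$.

To check the connectivity of $H$ we use the following criterion.

**Lemma 4.** Let the multigraph $H$ be the edge-disjoint sum of $r$ PMs on a common vertex set such that the union of any $\kappa+1$ of them is connected. Then $H$ is a $2l$-edge-connected $r$-graph.

*Proof.* $H$ is $r$-regular. If $|X|$ is odd, each of the $r$ PMs meets $\partial X$, so $d(X)\ge r\ge 2l$. If $X$ is non-empty, proper and even, at most $\kappa$ of the PMs miss $\partial X$, since the union of $\kappa+1$ of them is connected. So at least $r-\kappa=l$ of them meet $\partial X$, each in a positive even number of edges by (1), and $d(X)\ge 2l$. $\square$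

## 5. A 1-good pair from the weighted Petersen graph

We need $l$ parallel edges that cannot be met by all members of an $l$-family. In $P_w$ give $e_{12}=uv$ the largest multiplicity allowed in Section 3, namely $r-l$, and replace this bundle by a path $u,o,o',v$ whose middle bundle has $l$ edges. A PM that uses $oo'$ is then a PM of $P$ that avoids $e_{12}$, so only $M_3,\dots,M_6$ are available to it.

**Step 1: the weights.** Put
$$n_1=\left\lceil\tfrac{r-l-1}2\right\rceil,\quad n_2=\left\lfloor\tfrac{r-l-1}2\right\rfloor,\quad n_3=\left\lceil\tfrac{l-2}2\right\rceil,\quad n_4=\left\lfloor\tfrac{l-2}2\right\rfloor,\quad n_5=n_6=0 .$$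
All are non-negative, $n_1+n_2=r-l-1$, $n_3+\dots+n_6=l-2$, so $\sum n_i=r-3$. For $j\ge 3$ we have $n_j\le\lceil\frac{l-2}2\rceil=\lfloor\frac{l-1}2\rfloor\le n_2\le n_1$, because $r-l\ge l$. In $P_w$ the edge $e_{12}=uv$ has multiplicity $1+n_1+n_2=r-l$. Form $G_1$ from $P_w$ by deleting the $r-l$ edges $uv$ and adding vertices $o,o'$, $r-l$ edges $uo$, $r-l$ edges $vo'$ and $l$ edges $oo'$. Let $E_1$ be the set of the $l$ edges $oo'$. Clearly $G_1$ is $r$-regular.

**Step 2: $G_1$ is a $2l$-edge-connected $r$-graph.** We write its edge multiplicities as a combination of PMs, as in (3). Let $m_i=n_i+\frac12$, so $\sum m_i=r$. Let $M_i^+=M_i-uv+uo+vo'$ for $i\in\{1,2\}$ and $M_i^+=M_i+oo'$ for $i\ge3$. Since $uv=e_{12}$ lies in $M_1$ and $M_2$ only, these are PMs of the underlying simple graph of $G_1$. The multiplicity of each edge of $G_1$ is the sum of $m_i$ over all $i$ for which the edge is in $M_i^+$: for $e_{ij}\ne e_{12}$ it is $n_i+n_j+1=m_i+m_j$; for $uo$ and $vo'$ it is $r-l=m_1+m_2$; for $oo'$ it is $l=(l-2)+2=m_3+\dots+m_6$. Hence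
$$d_{G_1}(X)=\sum_i m_i\,|M_i^+\cap\partial X| .$$
For $|X|$ odd this is at least $\sum m_i=r\ge 2l$. Let $X$ be even, non-empty and proper, and let $Z=\{i:M_i^+\cap\partial X=\emptyset\}$. Every $M_i^+$ with $i\notin Z$ meets $\partial X$ at least twice, so $d(X)\ge 2\bigl(r-\sum_{i\in Z}m_i\bigr)$, and it suffices to show
$$\sum_{i\in Z}m_i\le r-l. \tag{5}$$
If $Z\subseteq\{1,2\}$, the sum is at most $m_1+m_2=r-l$. If $Z\subseteq\{3,\dots,6\}$, it is at most $l\le r-l$. Otherwise there are $i\in Z\cap\{1,2\}$ and $j\in Z\cap\{3,\dots,6\}$. From $uo,vo'\in M_i^+$ and $oo'\in M_j^+$ we see that none of $uo,vo',oo'$ is in $\partial X$, so $u,v,o,o'$ are on one side. Passing to the complement, assume they lie outside $X$. Then $\emptyset\ne X\subsetneq V(P)$, and no $M_h$ with $h\in Z$ meets $\partial_P(X)$ (the edge $uv$ has both ends outside $X$). By Lemma 2(c), $Z=\{i,j\}$. So the sum is $n_i+n_j+1\le n_1+n_2+1=r-l$, which is (5).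

**Step 3: $(G_1,E_1)$ is 1-good for $s=l$.** Suppose that all members of some $l$-family of $G_1$ contain an edge of $E_1$. Deleting these edges leaves $l$ disjoint PMs of $P_w$ avoiding $uv$. So there are $k_i$ copies of $M_i$ for $i=3,\dots,6$ with $\sum k_i=l$ and $k_i+k_j\le 1+n_i+n_j$ for $i\ne j$. Put $x_i=k_i-n_i\in\mathbb Z$. Then $x_3+x_4+x_5+x_6=l-(l-2)=2$ and $x_i+x_j\le 1$. From $(x_3+x_4)+(x_5+x_6)=2$ both pair sums equal $1$, and likewise for the other two ways of pairing. So all pair sums equal $1$, hence all $x_i=\frac12$, which is not an integer. This contradiction proves the claim.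

For $l=2$, $r=4$ this can be seen directly. Here $n_1=1$ and all other $n_i=0$. Two disjoint PMs through $oo'$ would come from two of $M_3,\dots,M_6$, possibly equal, and these share an edge of multiplicity $1$. However, $G_1$ itself still has two disjoint PMs: all edges of $M_1^+$, namely $e_{1j}$ for $j\ge3$, $uo$ and $vo'$, have multiplicity $2$. So boosting is needed even in the smallest case.

## 6. A block in which every perfect matching uses $l$ of $l+1$ edges

**Definition (the block $B$).** $B$ is the simple graph with vertices $g_t,h_t$ $(1\le t\le l)$ and $y_n,o_n,o'_n,y'_n$ $(1\le n\le l+1)$, and edges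

1. $y_no_n,\ o_no'_n,\ o'_ny'_n$ for $1\le n\le l+1$;
2. $g_ty_t,\ h_ty'_t,\ g_ty'_{t+1},\ h_ty_{t+1}$ for $1\le t\le l$;
3. $h_tg_{t+1}$ for $1\le t\le l-1$.

Put $p=g_1$, $q=h_l$ (the terminals) and $w=y_1$. Note that $pw=g_1y_1\in E(B)$ and that $|V(B)|=2l+4(l+1)=6l+4$ is even.

So there are $l+1$ paths $y_no_no'_ny'_n$, and the pair $\{g_t,h_t\}$ sits between path $t$ and path $t+1$, with $g$ and $h$ crossing over: $g_t$ sees the unprimed end of path $t$ and the primed end of path $t+1$, and $h_t$ sees the other two ends.

**Lemma 5.** Every PM $N$ of $B$ contains at least $l$ of the $l+1$ edges $o_no'_n$.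

*Proof.* Call $n$ *active* if $o_no'_n\in N$. As $o'_n$ has only the neighbors $o_n$ and $y'_n$, $n$ is active if and only if $y'_no'_n\notin N$. We assign to each $t\in\{1,\dots,l\}$ its own active index $\varphi(t)$.

Let $S_t=\{g_i,h_i:i\le t\}\cup\{y_n,o_n,o'_n,y'_n:n\le t\}$, a set of even size. The edges of $B$ leaving $S_t$ are $g_ty'_{t+1}$, $h_ty_{t+1}$ and, if $t<l$, $h_tg_{t+1}$. By (1), $N$ contains an even number of them, and at most one of those at $h_t$. So either none of them is in $N$, or exactly two are and $g_ty'_{t+1}$ is one of these.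

If none is in $N$, then $h_t$ is matched inside $S_t$, where its only neighbor is $y'_t$. So $h_ty'_t\in N$ and $t$ is active; put $\varphi(t)=t$. If $g_ty'_{t+1}\in N$, then $t+1$ is active; put $\varphi(t)=t+1$. In both cases $y'_{\varphi(t)}$ is matched by $N$ to a vertex of $\{g_t,h_t\}$. These sets are disjoint for distinct $t$, so $\varphi$ is injective, and there are at least $l$ active indices. $\square$

We need specific matchings of $B$. The matching
$$W=\{h_tg_{t+1}:1\le t\le l-1\}\cup\{y_no_n,\ y'_no'_n:1\le n\le l+1\}$$
covers exactly $V(B)\setminus\{p,q\}$ and contains no edge $o_no'_n$. For $1\le i\le l+1$ let $W_i$ consist of $g_ty_t,h_ty'_t$ for $t<i$; $g_ty'_{t+1},h_ty_{t+1}$ for $t\ge i$; $o_no'_n$ for $n\ne i$; and $y_io_i,\ y'_io'_i$. The pairs $\{g_t,h_t\}$ with $t<i$ are matched to the ends of path $t$, and those with $t\ge i$ to the ends of path $t+1$. So exactly path $i$ is left over, and $W_i$ is a PM of $B$. Note that $pw=g_1y_1\in W_i$ exactly for $i\ge 2$.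

**Example ($l=2$).** $B$ has 16 vertices, and $W_1=\{g_1y'_2,h_1y_2,g_2y'_3,h_2y_3,\ o_2o'_2,o_3o'_3,\ y_1o_1,y'_1o'_1\}$ uses two of the three edges $o_no'_n$.

## 7. The graph $H$: a chain of $\kappa$ blocks

Let $k=2\kappa-1$, which is odd and at least $3$. Think of a chain of positions $1,2,\dots,k$, each with two ends $a_m,b_m$, preceded by a vertex $b_0$, together with one more vertex $Q$. At an even position $m\in\{2,\dots,k-1\}$ there are just the two vertices $a_m,b_m$. At an odd position $j\in\{1,3,\dots,k\}$ there is a copy of $B$ with vertex set $C_j$, whose copies of $p,q,w$ are $p_j,q_j,w_j$. There are $\kappa$ blocks. The ends at odd positions are names for the terminals: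
$$q_j=a_j,\quad p_j=b_j\quad(j\le k-2\text{ odd}),\qquad q_k=b_k,\quad p_k=a_k .$$
In the last block the roles are swapped.

**Definition ($U_i$, $1\le i\le\kappa$).** Let $j=2i-1$. $U_i$ contains $b_{t-1}a_t$ for all $t\in\{1,\dots,k\}\setminus\{j,j+1\}$. If $i<\kappa$, it also contains $Qa_{j+1}$ and $b_{j-1}b_k$. If $i=\kappa$, it also contains $Qb_{k-1}$. It contains the copy of $W$ in $C_{j'}$ for every odd $j'\ne j$, and the copy of $W_1$ in $C_j$.

**Definition ($D_i$, $1\le i\le l$).** $D_i$ contains $b_0Q$, the edges $a_mb_m$ for all even $m\in\{2,\dots,k-1\}$, and the copy of $W_{i+1}$ in every $C_j$, with two modifications. In $D_1$, for each odd $j\le k-2$, replace $\{b_jw_j,\ a_{j+1}b_{j+1}\}$ by $\{b_ja_{j+1},\ w_jb_{j+1}\}$. In $D_2$, replace $\{a_kw_k,\ a_{k-1}b_{k-1}\}$ by $\{a_kb_{k-1},\ w_ka_{k-1}\}$.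

The replaced edges are present: $b_jw_j=p_jw_j$ is in the copy of $W_2$ in $C_j$ for $j\le k-2$, and $a_kw_k=p_kw_k$ is in the copy of $W_3$ in $C_k$ (recall $l\ge2$). Here is why the modifications are there. If $\kappa=l$, the set $\{U_i,D_1,\dots,D_l\}$ has $\kappa+1$ members, and without the modifications none of them would have an edge leaving $C_{2i-1}$, so Lemma 4 could not be applied. In $D_1$ the edge $a_{k-1}b_{k-1}$ is already used up by $j=k-2$, so the last block is treated in $D_2$.

**These are PMs.** For $D_i$ this is clear, since each replacement keeps the set of covered vertices. For $U_i$ with $i<\kappa$, the edges $b_{t-1}a_t$ cover every $b_0,\dots,b_{k-1}$ except $b_{j-1},b_j$, and every $a_1,\dots,a_k$ except $a_j,a_{j+1}$. The two further edges cover $Q,a_{j+1},b_{j-1},b_k$, and $a_j,b_j$ are covered by $W_1$ in $C_j$. For $U_\kappa$ (so $j=k$), the edges $b_{t-1}a_t$ with $1\le t\le k-1$ cover $b_0,\dots,b_{k-2},a_1,\dots,a_{k-1}$; the edge $Qb_{k-1}$ covers $Q,b_{k-1}$; and $a_k,b_k$ are covered by $W_1$ in $C_k$. In both cases the copies of $W$ and $W_1$ cover exactly the remaining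 vertices, since $W$ misses exactly the two terminals.

**Definition ($H$, $E_H$, $F_{j,n}$).** $H$ is the edge-disjoint sum of the $r=\kappa+l$ PMs $U_1,\dots,U_\kappa,D_1,\dots,D_l$. $E_H$ is the set of edges $b_0Q$, and $F_{j,n}$ is the set of edges $o_no'_n$ in $C_j$.

$E_H$ has exactly $l$ elements, one in each $D_i$ and none in any $U_i$ (as $k-1\ge2$). In each $C_j$, each of $W_1,\dots,W_{l+1}$ is used exactly once: $W_1$ in $U_{(j+1)/2}$ and $W_{i+1}$ in $D_i$. All of them except $W_n$ contain $o_no'_n$, and $W$ does not. So $F_{j,n}$ has exactly $l$ elements.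

**Example ($l=2$, $r=4$).** Here $\kappa=2$, $k=3$, and $H$ has the vertices $b_0,Q,a_2,b_2$ and two blocks $C_1,C_3$ of 16 vertices, 36 in all. The edges not inside blocks are $b_2a_3,\ Qa_2,\ b_0b_3$ in $U_1$; $b_0a_1,\ b_1a_2,\ Qb_2$ in $U_2$; $b_0Q,\ b_1a_2,\ w_1b_2$ in $D_1$; and $b_0Q,\ a_3b_2,\ w_3a_2$ in $D_2$. Inside $C_1$ we have $W_1$ from $U_1$, $W$ from $U_2$, $W_2$ from $D_1$ without $b_1w_1$, and $W_3$ from $D_2$. Inside $C_3$ we have $W$ from $U_1$, $W_1$ from $U_2$, $W_2$ from $D_1$, and $W_3$ from $D_2$ without $a_3w_3$.

**Lemma 6.** $H$ is a $2l$-edge-connected $r$-graph.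

*Proof.* By Lemma 4 it suffices to take a set $\mathcal S$ of at least $\kappa+1$ of the $r$ PMs, so that at most $l-1$ are omitted, and to show that its union $\Gamma$ is connected.

**Step 1: each $C_j$ lies in one component of $\Gamma$.** Fix $j$. Call the $l+1$ PMs that carry some $W_i$ in $C_j$ the *in-PMs*, and the other $\kappa-1$, which carry $W$, the *ext-PMs*. Exactly one in-PM, call it $D^*$, lacks one edge of its $W_i$, and this edge is $p_jw_j=g_1y_1$ ($D^*=D_1$ if $j\le k-2$, and $D^*=D_2$ if $j=k$).

The paths survive. The edge $y_no_n$ occurs in the $\kappa-1$ ext-PMs and in the in-PM carrying $W_n$, hence in $\kappa\ge l$ PMs. The same holds for $y'_no'_n$. The edge $o_no'_n$ occurs in $l$ PMs. As at most $l-1$ PMs are omitted, each set $Y_n:=\{y_n,o_n,o'_n,y'_n\}$ is connected in $\Gamma$. Moreover at least $(l+1)-(l-1)=2$ in-PMs are in $\mathcal S$.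

Suppose some ext-PM is in $\mathcal S$. Then $h_tg_{t+1}\in\Gamma$ for $1\le t\le l-1$. Choose an in-PM in $\mathcal S$ other than $D^*$, carrying $W_i$ completely. For each $t$ it joins both $g_t$ and $h_t$ to $Y_t$ if $t<i$, and to $Y_{t+1}$ if $t\ge i$. Together with the edges $h_tg_{t+1}$, all $g_t,h_t$ and all $Y_n$ with $n\ne i$ lie in one component. Another in-PM in $\mathcal S$ carries $W_{i'}$ with $i'\ne i$. In $W_{i'}$ the set $Y_i$ is joined to both $g_t$ and $h_t$ for some $t$ (namely $t=i$ if $i<i'$, and $t=i-1$ if $i>i'$). At most the edge $g_1y_1$ is missing from this in-PM, so at least one of the two joining edges is present, and $Y_i$ belongs to the same component.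

Suppose no ext-PM is in $\mathcal S$. Then $\kappa-1\le l-1$, so $\kappa=l$, the omitted PMs are exactly the ext-PMs, and all in-PMs are in $\mathcal S$. The PM carrying $W_1$ is some $U$, hence complete in $C_j$, and it joins $g_t$ and $h_t$ to $Y_{t+1}$ for each $t$. The in-PM carrying $W_{l+1}$ contains $h_ty'_t$, which joins $h_t$ to $Y_t$. So $Y_t,h_t,Y_{t+1},g_t$ are in one component for every $t$, and $C_j$ is in one component.

**Step 2: $a_m$ and $b_m$ lie in one component of $\Gamma$, for $1\le m\le k$.** For odd $m$ this is Step 1. Since $|\mathcal S|\ge\kappa+1$, some $D_i$ is in $\mathcal S$; in particular $b_0Q\in\Gamma$. Let $m$ be even. Either $a_mb_m\in D_i$. Or $D_i=D_1$, which contains $b_{m-1}a_m$ and $w_{m-1}b_m$, and $C_{m-1}$ is in one component. Or $D_i=D_2$ and $m=k-1$; then it contains $a_kb_{k-1}$ and $w_ka_{k-1}$, and $C_k$ is in one component. Write $a_m\sim b_m$.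

**Step 3: $\Gamma$ is connected.** At least $\kappa-(l-1)\ge1$ of the $U_i$ are in $\mathcal S$. Take $U_i\in\mathcal S$ and put $j=2i-1$. If $i<\kappa$, the edges of $U_i$ connect $b_0,\ a_1\sim b_1,\ a_2\sim b_2,\dots,a_{j-1}\sim b_{j-1}$ successively, and likewise $Q,\ a_{j+1}\sim b_{j+1},\dots,a_k\sim b_k$. If $i=\kappa$, they connect $b_0,\ a_1\sim b_1,\dots,a_{k-1}\sim b_{k-1},\ Q$. With $b_0Q\in\Gamma$ and Step 1, all vertices outside $C_j$ are in one component, and it remains to attach $C_j$. If another $U_{i'}$ is in $\mathcal S$, it carries $W$ in $C_j$ and so matches $a_j$ and $b_j$ to vertices outside $C_j$. Otherwise at least $\kappa-1$ of the $U$'s are omitted, so $\kappa-1\le l-1$, $\kappa=l$, and all $D$'s are in $\mathcal S$. Then $b_ja_{j+1}\in D_1$ (if $j\le k-2$) or $a_kb_{k-1}\in D_2$ (if $j=k$) joins $C_j$ to the rest. $\square$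

## 8. Which blocks a perfect matching of $H$ can visit

We first read off from the definitions of the $U_i$ and $D_i$ which edges leave the blocks.

* (N0) The edges of $H$ inside $C_j$ are edges of the copy of $B$. Only $p_j,q_j,w_j$ have neighbors outside $C_j$.
* (N1) For odd $j\le k-2$: outside $C_j$, $a_j$ is adjacent only to $b_{j-1}$, $b_j$ only to $a_{j+1}$, and $w_j$ only to $b_{j+1}$.
* (N2) Outside $C_k$, $b_k$ is adjacent only to $b_0,b_2,\dots,b_{k-3}$.
* (N3) For even $m$ with $2\le m\le k-3$, all neighbors of $a_m$ are among $b_{m-1},Q,b_m$.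

For (N1): the edges $b_{t-1}a_t$ with $t=j$ and $t=j+1$ account for $a_j$ and $b_j$, the modification in $D_1$ adds $b_ja_{j+1}$ and $w_jb_{j+1}$, and the edges $b_{j'-1}b_k$ involve only even indices besides $k$. For (N2): $b_k$ occurs outside $C_k$ only in the edges $b_{j-1}b_k$ with $j\le k-2$ odd. For (N3): $a_m$ occurs in $b_{m-1}a_m$, in $Qa_m$ (from $j+1=m$), and in $a_mb_m$; the modification in $D_2$ concerns only $a_{k-1}$.

**Definition (visiting).** A PM $N$ of $H$ *visits* $C_j$ if $q_j$ is matched by $N$ to a vertex outside $C_j$. Recall that $q_j=a_j$ for $j\le k-2$ and $q_k=b_k$.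

**Example.** $U_i$ visits all blocks except $C_{2i-1}$, since it carries $W$ there. No $D_i$ visits a block, since the modifications concern only $p_j$ and $w_j$. The next lemma says that no PM of $H$ does better.

**Lemma 7.** Let $N$ be a PM of $H$. (a) If $N$ does not visit $C_j$, then $N$ meets at least $l$ of $F_{j,1},\dots,F_{j,l+1}$. (b) $N$ visits at most $\kappa-1$ of the $\kappa$ blocks. (c) If $N$ contains an edge of $E_H$, then $N$ visits no block.

*Proof.* **Part (a): reduce to a PM of $B$.** By (N0), edges of $N$ leaving $C_j$ can start only at $p_j$ and $w_j$, at most one at each. Since $|C_j|$ is even, by (1) there are none or both. So the edges of $N$ inside $C_j$, together with $p_jw_j$ in the second case, form a PM of the copy of $B$. The added edge is not of the form $o_no'_n$. Apply Lemma 5.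

**Part (b): too few partners.** If $N$ visits $C_j$ with $j\le k-2$, then $a_jb_{j-1}\in N$ by (N1). If $N$ visits $C_k$, then by (N2) it matches $b_k$ to $b_m$ for some even $m\le k-3$. If $N$ visited all blocks, the $\kappa$ distinct vertices $a_1,a_3,\dots,a_{k-2},b_k$ would be matched into $\{b_0,b_2,\dots,b_{k-3}\}$, which has size $\frac{k-1}2=\kappa-1$. This is impossible.

**Part (c): the edge $b_0Q$ blocks all these partners.** We claim that for every even $m$ with $0\le m\le k-3$, $N$ matches $b_m$ neither to $a_{m+1}$ nor to $b_k$. For $m=0$, $b_0$ is matched to $Q$. Let $2\le m\le k-3$ and assume the claim for $m-2$. Put $j=m-1\le k-4$. The only neighbor of $a_j$ outside $C_j$ is $b_{j-1}=b_{m-2}$ by (N1), and $b_{m-2}$ is not matched to $a_{m-1}=a_j$. So $a_j$ is not matched outside $C_j$. By (1) applied to $C_j$ and by (N1), either $N$ matches $b_j$ to $a_m$ and $w_j$ to $b_m$, or no edge of $N$ leaves $C_j$. In the first case $b_m$ is matched to $w_j$. In the second case $a_m$ is not matched to $b_{m-1}=b_j$, nor to $Q$, which is matched to $b_0$. So by (N3) $a_m$ is matched to $b_m$. In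 both cases the claim for $m$ follows.

Now for odd $j\le k-2$ the only outside neighbor of $a_j$ is $b_{j-1}$, and the outside neighbors of $b_k$ are $b_0,b_2,\dots,b_{k-3}$. By the claim, none of these matches occurs. So $N$ visits no block. $\square$

## 9. From $a$-good to $(a+1)$-good, and the proof of Theorem 1

**Proposition 8 (boosting).** Let $1\le s\le l$ and $a\ge1$. If an $a$-good pair exists, then an $(a+1)$-good pair exists.

*Proof.* If $a>s$, the same pair works, since its graph has no $s$-family. Let $a\le s$ and let $(G,E)$ be $a$-good.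

**Step 1: glue everywhere.** Glue a copy of $(G,E)$ onto each of the pairwise disjoint sets $F_{j,n}$ of $H$ ($j$ odd, $1\le n\le l+1$), one after another. By Lemma 6 and repeated use of Lemma 3(a), the result $G'$ is a $2l$-edge-connected $r$-graph. It still contains the $l$ parallel edges $E_H$. We show that $(G',E_H)$ is $(a+1)$-good.

**Step 2: go back to $H$.** Let $N'_1,\dots,N'_s$ be an $s$-family of $G'$. Undo the gluings in reverse order with Lemma 3(b). Undoing the gluing on $F_{j,n}$ yields an $s$-family in the previous graph together with an $s$-family of $G$; at most $s-a$ members of the latter meet $E$, so at most $s-a$ members of the former meet $F_{j,n}$. Intersections with $E_H$ and with the other sets $F_{j',n'}$ present at that moment are unchanged by that step, so the bounds obtained earlier survive. We end with an $s$-family $N_1,\dots,N_s$ of $H$ with $N_i\cap E_H=N'_i\cap E_H$ such that each $F_{j,n}$ is met by at most $s-a$ members.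

**Step 3: each block is visited by at least $a$ members.** Fix $j$ and let $x_j$ be the number of members not visiting $C_j$. By Lemma 7(a), counting the incidences between members and the sets $F_{j,1},\dots,F_{j,l+1}$ gives $l\,x_j\le(l+1)(s-a)$. So
$$x_j\le (s-a)+\frac{s-a}{l}<s-a+1,$$
because $s-a\le l-1$. Hence $x_j\le s-a$.

**Step 4: few members meet $E_H$.** Let $z$ be the number of members containing no edge of $E_H$. By Lemma 7(c) only these members visit blocks, and by Lemma 7(b) each visits at most $\kappa-1$. Counting visits with Step 3,
$$\kappa a\le(\kappa-1)z ,$$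
so $z>a$, that is, $z\ge a+1$. Thus at most $s-(a+1)$ members meet $E_H$. If $a=s$, this number is negative, which says that no $s$-family exists. So $(G',E_H)$ is $(a+1)$-good. $\square$

*Proof of Theorem 1.* Take $s=l$. By Section 5 there is a 1-good pair. Applying Proposition 8 $l$ times gives an $(l+1)$-good pair $(G,E)$. Here $G$ is a $2l$-edge-connected $r$-graph, and since $l+1>s=l$, it has no $l$ pairwise disjoint PMs. $\square$

For $l=2$, $r=4$ we can count vertices. $G_1$ has $12$ vertices, $H$ has $36$ vertices and $\kappa(l+1)=6$ bundles $F_{j,n}$. The first boost gives a 2-good pair on $36+6\cdot12=108$ vertices, the second a 3-good pair on $36+6\cdot108=684$ vertices: a $4$-edge-connected $4$-graph in which any two PMs share an edge.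

## 10. Odd edge-connectivity and infinitely many examples

The theorem for even $t=2l$ carries over to odd $t<r$ by parity.

**Corollary 9.** If $3\le t\le r$ and not ($t=r$ odd), then $m(t,r)\le\lceil t/2\rceil-1$. In particular $m(3,r)=m(4,r)=1$ for $r\ge4$.

*Proof.* For even $t$ this is Theorem 1. Let $t=2l-1<r$, so $l\ge2$ and $2l\le r$. In a $(2l-1)$-edge-connected $r$-graph, even sets $X$ have even $d(X)$ by (2), so non-empty proper even sets have $d(X)\ge 2l$; odd sets have $d(X)\ge r\ge 2l$. So every $(2l-1)$-edge-connected $r$-graph is $2l$-edge-connected, and $m(2l-1,r)=m(2l,r)\le l-1=\lceil t/2\rceil-1$. For $t\in\{3,4\}$ and $r\ge4$ the bound is $1$, and $m(t,r)\ge1$ was shown in Section 1 with Tutte's theorem. $\square$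

**Proposition 10.** For all $l\ge2$ and $r\ge2l$ there are infinitely many $2l$-edge-connected $r$-graphs without $l$ pairwise disjoint PMs.

*Proof.* Let $(G,E)$ be as in the proof of Theorem 1. Glue the 4-cycle $J$ of Section 1, along one of its sets of $l$ parallel edges, onto $E$. By Lemma 3(a) the result is a $2l$-edge-connected $r$-graph, with four more vertices. By Lemma 3(b) an $l$-family in it would give one in $G$, so it has none. It contains the other set of $l$ parallel edges of $J$, so the step can be repeated with that set in place of $E$. $\square$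

## 11. A characterization of the bounds $m(2l,r)\le s-1$ for $s\le l$

Proposition 8 was proved for all $s\le l$. It shows that for such $s$, a graph without $s$ disjoint PMs exists as soon as a single 1-good pair does, and the converse also holds.

**Theorem 11.** Let $l\ge2$, $r\ge2l$, $1\le s\le l$. The following are equivalent:
(i) $m(2l,r)\le s-1$;
(ii) there is a $2l$-edge-connected $r$-graph $G$ with a set $E$ of exactly $l$ parallel edges such that $G$ does not have $s$ pairwise disjoint PMs each containing an edge of $E$.

*Proof.* **(ii)$\Rightarrow$(i).** The pair $(G,E)$ is 1-good with respect to $s$. Applying Proposition 8 $s$ times gives an $(s+1)$-good pair, whose graph has no $s$ disjoint PMs.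

**(i)$\Rightarrow$(ii), construction.** We have a $2l$-edge-connected $r$-graph $G$ without $s$ disjoint PMs, and have to create $l$ parallel edges. Choose a vertex $x$ and partition its edges into $A_1,A_2$ with $|A_1|=r-l$, $|A_2|=l$. Replace $x$ by new vertices $x_1,y,x_2$, attach the edges of $A_i$ to $x_i$, and add $l$ parallel edges $x_1y$ and $r-l$ parallel edges $yx_2$. The result $G^*$ is $r$-regular. A PM of $G^*$ matches $y$ to exactly one of $x_1,x_2$, so it contains exactly one edge of $A_1\cup A_2$ and induces a PM of $G$. Disjointness is preserved, so $G^*$ has no $s$ disjoint PMs. Hence (ii) holds for $G^*$, with $E$ the set of the $l$ edges $x_1y$, once we know that $G^*$ is a $2l$-edge-connected $r$-graph.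

**(i)$\Rightarrow$(ii), cuts of $G^*$.** Let $X$ be a non-empty proper subset of $V(G^*)$. Since $|V(G^*)|=|V(G)|+2$ is even, complementing preserves the parity of $|X|$, so we may assume that $X$ contains at least two of $x_1,y,x_2$. Let $X_1=X\setminus\{x_1,y,x_2\}$, $X^*=X_1\cup\{x\}$, let $\alpha_i$ be the number of edges of $A_i$ whose other end is in $X_1$, and let $\delta$ be the number of edges of $G-x$ with exactly one end in $X_1$. Then
$$d_G(X^*)=\delta+(r-l-\alpha_1)+(l-\alpha_2),\qquad d_G(X_1)=\delta+\alpha_1+\alpha_2 .\tag{6}$$

If $x_1,y,x_2\in X$, then $d(X)=d_G(X^*)$, $|X|\equiv|X^*|\pmod 2$, and $X^*\ne V(G)$ because $X$ is proper. So the required bounds hold.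

If $y\notin X$, then $d(X)=d_G(X^*)+r\ge r\ge2l$.

If $x_2\notin X$, then $d(X)=\delta+(r-l-\alpha_1)+\alpha_2+(r-l)$, which by (6) equals $d_G(X^*)+2\alpha_2+r-2l$, and $|X^*|=|X|-1$. Let $|X|$ be odd. If $X^*=V(G)$, then $\alpha_2=l$ and $d(X)=0+2l+r-2l=r$; otherwise $d(X)\ge 2l+r-2l=r$. Let $|X|$ be even. Then $|X^*|$ is odd and $d(X)\ge r+r-2l\ge 2l$.

If $x_1\notin X$, then $d(X)=\delta+\alpha_1+(l-\alpha_2)+l$, which by (6) equals $d_G(X_1)+2(l-\alpha_2)$, and $|X_1|=|X|-2$. If $|X|$ is odd, then $d(X)\ge d_G(X_1)\ge r$. If $|X|$ is even, then either $X_1=\emptyset$ and $d(X)=2l$, or $X_1$ is non-empty and proper in $V(G)$ and $d(X)\ge d_G(X_1)\ge 2l$. $\square$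

None of this claims that $l-1$ is the exact value of $m(2l,r)$ for $l\ge3$.
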